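# Ordered graphs of polynomial speed: a sharp lower bound for every $n$

## The bound, its terms, and its first instances

**Theorem 1.** Let $\mathcal P$ be a hereditary property of ordered graphs and let $k\ge 1$ be an integer. If $|\mathcal P_n|/n^{k-1}$ is unbounded, then
$$|\mathcal P_n|\;\ge\;\sum_{i=0}^{k}\binom{n-i}{i}\qquad\text{for every } n\in\mathbb N .$$

**Corollary 2.** Let $\mathcal P$ be a hereditary property of ordered graphs and let $k\in\mathbb N$. If $|\mathcal P_n|=\Theta(n^k)$, then $|\mathcal P_n|\ge\sum_{i=0}^k\binom{n-i}{i}$ for every $n\in\mathbb N$.

Corollary 2 is a conjecture whose source is Béla Bollobás, Graham Brightwell, Robert Morris, "Shadows of ordered graphs", arXiv:0906.3724 (2009); its case $k=1$ was known. So the answer to the conjecture is: true.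

Here are the terms. An *ordered graph* is a graph with a linear order on its vertex set. A finite ordered graph on $n$ vertices has exactly one order-preserving bijection to $[n]=\{1,\dots,n\}$, so we identify its vertex set with $[n]$; two ordered graphs on $[n]$ are isomorphic only if they are equal. An *induced ordered subgraph* is a set of vertices with the inherited edges and order. A *hereditary property* is a collection $\mathcal P$ of ordered graphs closed under taking induced ordered subgraphs; $\mathcal P_n$ is the set of its members on $[n]$, and $n\mapsto|\mathcal P_n|$ is its *speed*. We write $\mathbb N=\{1,2,\dots\}$, and $|\mathcal P_n|=\Theta(n^k)$ means that $cn^k\le|\mathcal P_n|\le Cn^k$ for some constants $0<c\le C$ and all large $n$. Finally $\binom ab=0$ whenever $a<b$. Put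
$$S_k(n)=\sum_{i=0}^k\binom{n-i}{i}.$$

Corollary 2 follows from Theorem 1: if $|\mathcal P_n|\ge cn^k$ for large $n$, then $|\mathcal P_n|/n^{k-1}\ge cn$ is unbounded.

The hypothesis is asymptotic, and the conclusion holds at every single $n$. For $k=1$ it says: if the speed is unbounded, then $|\mathcal P_n|\ge S_1(n)=1+(n-1)=n$ for all $n$. For small $n$ we have $S_k(1)=1$, $S_k(2)=2$, $S_k(3)=3$ for all $k\ge1$, while $S_1(4)=4$ and $S_k(4)=1+3+1=5$ for $k\ge2$.

Let us check $n=1$ and $n=2$ by hand. If $|\mathcal P_n|/n^{k-1}$ is unbounded, then $\mathcal P$ contains a graph with at least one vertex, hence the one-vertex graph, and $|\mathcal P_1|=1$. There are two ordered graphs on $[2]$, the edge and the non-edge. If $\mathcal P$ contains at most one of them, then either all members of $\mathcal P$ are complete or all are edgeless, so $|\mathcal P_n|\le1$ for all $n$ and the hypothesis fails. Hence $|\mathcal P_2|=2=S_k(2)$.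

**The bound is attained.** Let $\mathcal M^{(k)}$ be the class of ordered graphs whose edge set consists of at most $k$ pairwise disjoint edges, each joining two consecutive vertices. Deleting vertices deletes edges and keeps the endpoints of surviving edges consecutive, so $\mathcal M^{(k)}$ is hereditary. A member on $[n]$ with exactly $i$ edges is a choice of $i$ disjoint consecutive pairs. Contracting each pair to one marked vertex turns this into a choice of $i$ marked vertices among $n-i$, so there are $\binom{n-i}{i}$ choices. Hence $|\mathcal M^{(k)}_n|=S_k(n)=\Theta(n^k)$: for each $k$, one property attains the bound at all $n$ simultaneously.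

## Models built from points and copies of $\mathbb Q$

We shall see that a property with many members contains all finite induced subgraphs of one infinite ordered graph of a very simple kind. The definition below carries a colouring of the vertices. In this section and the next, all vertices have the same colour; colours enter after that.

**Definition (prepattern).** A *prepattern* $H$ is a linearly ordered vertex set $\Omega$ with a graph on $\Omega$, a colouring $c$ of $\Omega$ with finitely many colours, and a partition of $\Omega$ into finitely many convex sets, called *items*, such that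

- each item is a single vertex (a *point*) or order-isomorphic to $\mathbb Q$ (a *block*), and there is at least one block;
- $c$ is constant on each item;
- for distinct vertices $u,v$, whether $u\sim v$ depends only on the items containing $u$ and $v$.

So each block is a clique or an independent set. Convexity means that the items are linearly ordered among themselves. Let $A_0<\dots<A_k$ be the blocks; $k\ge0$ is the *degree*. For items $X\le Y$ we write $[X,Y]$ for the union of all items from $X$ to $Y$ inclusive, and $I_i=[A_i,A_{i+1}]$ for $0\le i<k$. A block has no first and no last vertex, and if $w$ lies in a block, then its *lower part* $\{v<w\}$ and its *upper part* $\{v>w\}$ in the block are again order-isomorphic to $\mathbb Q$, by Cantor's theorem on countable dense orders without endpoints. To *cut* a block means to replace it by its lower or upper part.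

**Definition (mixed, monochromatic, split).** $I_i$ is *mixed* if it contains two colours, and *monochromatic* otherwise. A vertex $u$ *splits* $I_i$ if there are $p,q\in I_i\setminus\{u\}$ with $u\sim p$ and $u\not\sim q$.

Exchanging two vertices $u,u'$ of the same block (and fixing all others) preserves the graph, the colours and every set $I_i$; it carries witnesses $(p,q)$ for $u$ to witnesses for $u'$. So whether $u$ splits $I_i$ depends only on the item of $u$, and we say that an *item* splits $I_i$. Also $p$ and $q$ may be replaced by any other vertices of their items distinct from $u$. Consequently: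

**Rule (W).** If an item $Y$ splits $I_i$ through witnesses $p,q$, and if $Y$ and the items of $p,q$ survive an operation, possibly with blocks cut, then witnesses can be chosen among the surviving vertices.

**Definition (pattern).** A prepattern is a *pattern* if

(S) every monochromatic $I_i$ is split by some item.

We say that (S) holds for $I_i$ if $I_i$ is mixed or is split by some item. Let $r(H)$ be the number of mixed $I_i$, and let $f_H(n)$ be the number of coloured ordered graphs on $[n]$ isomorphic to induced subgraphs of $H$; we call these *graphs of* $H$. Then $f_H(0)=1$ and $f_H(n)\ge1$, since blocks are infinite. Deleting vertices does not increase $f$. Reversing the order of a pattern gives a pattern with the same $k$, $r$, $f$.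

*Examples.* Here are four patterns of degree $1$ with one colour. Only the listed edges are present.

- (E1) Items $A_0<p<q<A_1$; the one edge is $pq$. The point $p$ splits $I_0$, since $p\sim q$ and $p\not\sim v$ for $v\in A_0$. The graphs of size $n$ are the edgeless graph and those with one edge between consecutive vertices: $1+(n-1)=n$ of them.
- (E2) Items $A_0<A_1<e$; the point $e$ is adjacent to all of $A_0$ and to nothing in $A_1$, so $e$ splits $I_0$. Graphs: edgeless, or the last vertex is joined to the first $s$ vertices with $1\le s\le n-1$. Again $n$ graphs.
- (E3) Items $A_0<A_1$; $A_0$ is a clique. A vertex of $A_0$ splits $I_0$. Graphs: a clique on the first $s$ vertices, $1\le s\le n$. Again $n$ graphs.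
- (E4) Items $A_0<A_1$; all edges between $A_0$ and $A_1$. Graphs: complete bipartite between the first $s$ and the last $n-s$ vertices, where $s=0$ and $s=n$ coincide. Again $n$ graphs.

All four meet $S_1(n)=n$ exactly, for very different reasons. This is what makes the problem delicate: the proof has to treat edges inside blocks, between blocks, and to points lying anywhere, without losing anything.

**Lemma 3.** Let $k\ge1$, let $\mathcal P$ be hereditary, and suppose $|\mathcal P_n|/n^{k-1}$ is unbounded. Then there is a one-coloured pattern $H$ of degree $k$ all of whose finite induced subgraphs belong to $\mathcal P$.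

Then $|\mathcal P_n|\ge f_H(n)$ for every $n$, so Theorem 1 becomes the statement that $f_H(n)\ge S_k(n)$ for every one-coloured pattern of degree $k$.

## Twins, breaks, and the proof of Lemma 3

**Step 1: the twin relation.** This step gives a way to recognise blocks in finite graphs. Call $u,v$ *twins* if $N(u)\setminus\{v\}=N(v)\setminus\{u\}$. In the graph on $[3]$ with edges $12$ and $23$, the vertices $1,3$ are twins and $1,2$ are not. Being twins is an equivalence relation; only transitivity needs proof. Let $u,v$ and $v,w$ be twins with $u,v,w$ distinct. For $t\notin\{u,v,w\}$ we have $t\sim u\iff t\sim v\iff t\sim w$. It remains to compare the adjacency of $v$ to $u$ and to $w$. As $v,w$ are twins, $u\sim v\iff u\sim w$; as $u,v$ are twins, $w\sim u\iff w\sim v$. So $v\sim u\iff v\sim w$, and $u,w$ are twins.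

**Step 2: finite configurations suffice.** A *$(k,M)$-configuration* is an ordered graph whose vertex set is a disjoint union $A_0\cup\dots\cup A_k\cup X$ with $A_0<\dots<A_k$, $|A_i|=M$, $|X|\le3k$, where each $A_i$ is convex and consists of pairwise twins, and where for each $i<k$ there are $p,q$ in the convex hull of $A_i\cup A_{i+1}$ and a vertex $u\ne p,q$ with $u\sim p$, $u\not\sim q$. For example, $M$ isolated vertices, then an edge $ab$, then $M$ isolated vertices form a $(1,M)$-configuration with $X=\{a,b\}$: take $u=a$, $p=b$, $q\in A_0$.

Suppose $\mathcal P$ contains $(k,M)$-configurations for all $M$. In a configuration with $M\ge3$, twinness makes adjacency constant between $A_i$ and a vertex of $X$, between $A_i$ and $A_j$, and inside $A_i$ (for three vertices $a,b,d\in A_i$, $a\sim d\iff b\sim d$, so any two pairs in $A_i$ sharing a vertex agree, and hence all pairs agree). So the configuration is determined by $M$ and its *type*: the order of the items (the $A_i$ and the vertices of $X$) and the adjacencies between and inside items. There are finitely many types, so one type occurs for infinitely many $M$. Replace each $A_i$ in this type by a copy of $\mathbb Q$.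 This gives a one-coloured prepattern $H$ of degree $k$. Each finite induced subgraph of $H$ embeds in a configuration of this type with large $M$, so it lies in $\mathcal P$. The witnesses $p,q,u$ of one such configuration, embedded in $H$, show that every $I_i$ is split. So $H$ is as required. It now suffices to find $(k,M)$-configurations in $\mathcal P$ for all $M$.

**Step 3: breaks.** For an ordered graph $G$ on $[N]$, a *break* is a pair $i,i+1$ of non-twins. The breaks divide $[N]$ into *homogeneous intervals*; let $b(G)$ be their number, which is one more than the number of breaks. By transitivity, each homogeneous interval consists of pairwise twins.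

**Step 4: $b$ unbounded on $\mathcal P$.** Here Ramsey's theorem gives configurations. Recall the theorem for pairs: if the pairs from a sufficiently large set are coloured with a fixed finite number of colours, there is a subset of size $L$ all of whose pairs have the same colour.

Given $M$, let $L\ge\max(3,(k+1)M+k)$ and take $G\in\mathcal P$ with sufficiently many breaks. Using every second break we get $p_1<q_1<p_2<q_2<\cdots$, where each $p_j,q_j$ is a break, and vertices $u_j\ne p_j,q_j$ adjacent to exactly one of $p_j,q_j$. Colour a pair $i<j$ of indices by the order, equality and adjacency relations between the members of the triples $(p_i,q_i,u_i)$ and $(p_j,q_j,u_j)$. By Ramsey's theorem we may pass to a subsequence of length $L$ on which these relations are the same for all $i<j$.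

Then $u_i\ne p_j$ whenever $i\ne j$. Otherwise, by uniformity, either $u_i=p_j$ for all $i<j$, and $u_1=p_2=p_3$; or $u_j=p_i$ for all $i<j$, and $u_3=p_1=p_2$. Both are impossible.

Choose index sets $J_0<\{j_1\}<J_1<\dots<\{j_k\}<J_k$ with $|J_l|=M$. Put $A_l=\{p_j:j\in J_l\}$ and $X=\bigcup_{l=1}^k\{p_{j_l},q_{j_l},u_{j_l}\}$. The set $X$ is disjoint from all $A_l$: this is clear for the $p_{j_l}$ and $q_{j_l}$, since all $p$'s and $q$'s are distinct, and was just shown for the $u_{j_l}$. If $v\in X$ comes from the triple with index $j_m$, then the order and adjacency between $v$ and $p_j$ ($j\ne j_m$) depend only on whether $j<j_m$, so they are constant on each $J_l$. Adjacency among the $p_j$ is constant. Hence in $G[A_0\cup\dots\cup A_k\cup X]$ each $A_l$ is convex and consists of pairwise twins. The hull of $A_{l-1}\cup A_l$ contains $p_{j_l}$ and $q_{j_l}$, exactly one of which is adjacent to $u_{j_l}$. This is a $(k,M)$-configuration.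

**Step 5: $b\le B$ on $\mathcal P$, and $k+1$ large homogeneous intervals.** Suppose that $b(G)\le B$ for all $G\in\mathcal P$, and that for every $M$ some $G\in\mathcal P$ has $k+1$ homogeneous intervals $B_0<\dots<B_k$ of size at least $(3k+1)M+3k$. For $i<k$ let $p_i$ be the last vertex of $B_i$ and $q_i=p_i+1$, so that $p_i,q_i$ is a break; let $u_i\ne p_i,q_i$ be adjacent to exactly one of them; let $X=\{p_i,q_i,u_i:i<k\}$. Then $B_i\setminus X$ has at least $(3k+1)M$ vertices and is divided by $X$ into at most $3k+1$ intervals, so one of these contains $M$ vertices; call them $A_i$. No vertex of $X$ lies between two of them. Retain only $A_0\cup\dots\cup A_k\cup X$. Then each $A_i$ is convex, and twins in $G$ remain twins. Moreover $A_i<p_i<q_i<A_{i+1}$, because $p_i,q_i\in X$, $p_i$ is the last vertex of $B_i$, and $q_i$ is at most the first vertex of $B_{i+1}$. So we have a $(k,M)$-configuration.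

**Step 6: the remaining situation contradicts the hypothesis.** Otherwise $b\le B$ on $\mathcal P$ and there is $M'$ such that every $G\in\mathcal P$ has at most $k$ homogeneous intervals of size greater than $M'$ ("large"). A graph $G\in\mathcal P_n$ is determined by the sizes of its at most $B$ homogeneous intervals, in order, and a symmetric $0/1$ matrix giving adjacency between and inside them. There are $O(1)$ choices for the number of intervals, the matrix, the set of large intervals, and the sizes of the others. If there is at least one large interval, there are at most $(n+1)^{k-1}$ choices for the at most $k$ large sizes, since their sum is prescribed. If there is none, then $n\le BM'$. So $|\mathcal P_n|=O(n^{k-1})$, a contradiction. This proves Lemma 3. $\square$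

## Deleting a vertex must leave a trace

The extremal example suggests how to prove $f_H(n)\ge S_k(n)$. In $\mathcal M^{(k)}$ the last vertex is isolated, or it forms an edge with the vertex before it, and accordingly $S_k(n)=S_k(n-1)+S_{k-1}(n-2)$. So a sensible plan for a general one-coloured pattern is induction on $n$: delete the last vertex, or the last vertex and a neighbour, and count the graphs of what is left.

This stops working at (E2). There the last item is the point $e$. After deleting $e$ we see two independent blocks with no edges: one graph of each size. But $f_H(n)=n$, and the $n$ graphs differ exactly in how many of the surviving vertices were adjacent to the deleted vertex. The information lies in the relation to $e$, and deletion destroys it.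

So when we delete $w$ we colour each survivor $v$ by $[v\sim w]$, which is $1$ if $v\sim w$ and $0$ otherwise. In (E2) this turns $A_0<A_1$ into a block of colour $1$ followed by a block of colour $0$. The interval $I_0$ is no longer split, but it is mixed, and the graphs on $m$ vertices are the $m+1$ words $1^s0^{m-s}$. This is why condition (S) asks for splitting only when $I_i$ is monochromatic.

A mixed interval is worth more than a split one: it gives $m+1$ instead of $m$. At the other extreme from $r=0$, take edgeless blocks $A_0<\dots<A_k$ coloured alternately red and blue, so $r=k$. The words of length $m\ge1$ that occur are those starting with red with at most $k$ colour changes and those starting with blue with at most $k-1$ changes. Their number is $\sum_{i\le k}\binom{m-1}{i}+\sum_{i\le k-1}\binom{m-1}{i}=\sum_{i=0}^k\binom mi$. We need numbers that interpolate between $\sum_{i\le k}\binom{n-i}i$ for $r=0$ and $\sum_{i\le k}\binom ni$ for $r=k$.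

## The numbers $U_{k,d}(n)$

Let $\binom ab=0$ for $a<b$, also when $a<0$. Then Pascal's rule $\binom ab=\binom{a-1}b+\binom{a-1}{b-1}$ holds for all $a\in\mathbb Z$ and $b\ge1$: for $a\ge1$ it is the usual rule, and for $a\le0$ all three terms vanish. Also $\binom ab$ is nondecreasing in $a$. Write $t^+=\max(t,0)$ and, for integers $k,d,m,n\ge0$,
$$U_{k,d}(n)=\sum_{i=0}^k\binom{n-(i-d)^+}{i},\qquad Q_m(n)=\sum_{i=0}^m\binom ni,\qquad U_{-1,d}=0,\quad Q_{-1}=0 .$$
So $U_{k,0}=S_k$, and $U_{k,d}=Q_k$ when $d\ge k$. For instance $U_{2,1}(n)=1+n+\binom{n-1}2$.

**Lemma 4.** The following hold.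

- (U0) $U_{k,d}(0)=1$ for $k\ge0$, and $U_{k,d}(n)$ is nondecreasing in each of $k,d,n$.
- (U1) If $d,n\ge1$: $U_{k,d}(n)=U_{k,d}(n-1)+U_{k-1,d-1}(n-1)$.
- (U2) If $n\ge2$: $U_{k,0}(n)=U_{k,0}(n-1)+U_{k-1,0}(n-2)$. Also $U_{k,0}(1)=1$.
- (U3) If $n\ge1$: $U_{k,d}(n)=U_{k,d+1}(n-1)+Q_{\min(d,k)-1}(n-1)$.
- (U4) If $d,n\ge1$: $U_{k,d}(n)\le U_{k,d-1}(n)+U_{k-1,d-1}(n-1)$.
- (Q) $Q_m(n)=Q_m(n-1)+Q_{m-1}(n-1)$ for $n\ge1$, $m\ge0$, and $Q_m(n)$ is nondecreasing in $m$ and $n$.

*Proof.* (U0): at $n=0$ the term $i=0$ is $1$, and the terms $i\ge1$ have top at most $0<i$. Monotonicity is that of $\binom ab$ in $a$ and nonnegativity of the terms.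

(U1): the terms $i=0$ are both $1$. For $i\ge1$ Pascal gives $\binom{n-(i-d)^+}{i}=\binom{n-1-(i-d)^+}{i}+\binom{n-1-(i-d)^+}{i-1}$, and $i-d=(i-1)-(d-1)$, so the last term is the term with index $i-1$ of $U_{k-1,d-1}(n-1)$.

(U2): the terms $i=0$ agree, and for $i\ge1$, $\binom{n-i}i=\binom{n-1-i}i+\binom{(n-2)-(i-1)}{i-1}$. Also $\binom{1-i}i=0$ for $i\ge1$.

(U3): for $i\ge d+1$ we have $n-(i-d)=(n-1)-(i-(d+1))$, so the terms of $U_{k,d}(n)$ and $U_{k,d+1}(n-1)$ agree. For $1\le i\le\min(d,k)$ the difference is $\binom ni-\binom{n-1}i=\binom{n-1}{i-1}$; these sum to $Q_{\min(d,k)-1}(n-1)$. The terms $i=0$ agree.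

(U4): the terms $i\le d-1$ of $U_{k,d}(n)$ and $U_{k,d-1}(n)$ agree. For $i\ge d$ the difference is $\binom{n-(i-d)}i-\binom{n-1-(i-d)}i=\binom{n-1-(i-d)}{i-1}$, which is the term with index $i-1$ of $U_{k-1,d-1}(n-1)$. So the total difference is a partial sum of $U_{k-1,d-1}(n-1)$.

(Q) is Pascal's rule summed over $1\le i\le m$, with the terms $i=0$ equal. $\square$

The target is $f_H(n)\ge U_{k,r(H)}(n)$ for every pattern of degree $k$. We first collect the operations on patterns.

## Deleting, truncating, selecting, merging

**Lemma 5 (deleting points).** Let $D$ be a set of points of a pattern $H$, none lying in a monochromatic $I_i$, such that every mixed $I_i$ stays mixed after deleting $D$, and every monochromatic $I_i$ is split by an item outside $D$. Then $H-D$ is a pattern with the same $k$ and $r$.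

*Proof.* The blocks are unchanged. The monochromatic $I_i$ are unchanged as sets, so they are split by the surviving item with the same witnesses $p,q\in I_i$. The mixed ones stay mixed by assumption. $\square$

**Definition (truncation).** Let $w\in\Omega$ be such that some block is $\le$ the item of $w$. Then $H|w$ is the structure on $\{v:v<w\}$ with colours $(c(v),[v\sim w])$.

It is a prepattern: adjacency to $w$ is constant on surviving items, and if $w$ lies in a block, this block is cut to its lower part. Appending $w$ maps the $(n-1)$-vertex graphs of $H|w$ to $n$-vertex graphs of $H$ whose last vertex has colour $c(w)$. This map is injective, because the second coordinate of each colour is read off as adjacency to the last vertex. The example was (E2): there $H|e$ is a block of colour $1$ followed by a block of colour $0$ (dropping the constant coordinate), it has $n$ graphs on $n-1$ vertices, and appending $e$ gives all $n$ graphs of $H$ on $n$ vertices.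

**Lemma 6 (truncation).** Let $A_j$ be the last block with $A_j\le$ the item of $w$ (possibly $w\in A_j$). Then $H|w$ has blocks $A_0,\dots,A_j$, the last one possibly cut, and for $i<j$:

- mixed $I_i$ stay mixed;
- a monochromatic $I_i$ becomes mixed if and only if it is split by $w$;
- if a monochromatic $I_i$ is split by an item $\le$ the item of $w$, then (S) holds for $I_i$ in $H|w$.

*Proof.* For $i<j$ all items of $I_i$ survive, with $A_j$ possibly cut, and $w$ is not a point of $I_i$. Colours are only refined, so mixed intervals stay mixed. If $w$ splits a monochromatic $I_i$, choose the witnesses $p,q$ among surviving vertices; their second coordinates differ. Conversely, if a monochromatic $I_i$ becomes mixed, two of its vertices differ in the second coordinate, so $w$ splits it. For the third claim let $Y$ be a splitting item $\le$ the item of $w$. If $w\in Y$, then $w$ splits $I_i$, which becomes mixed. Otherwise $Y$ survives entirely and still splits $I_i$ by Rule (W). $\square$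

**Lemma 7 (selection).** Let $\chi$ be a colour occurring in a pattern $H$, $E$ the last item of colour $\chi$, and $y\in E$. Let $H^y$ be the structure on $\Omega\setminus(\{y\}\cup\{v\in E:v>y\})$ with colours $(c(v),[v\sim y],[v<y])$. Then $H^y$ is a pattern of the same degree; mixed $I_i$ stay mixed; monochromatic $I_i$ that are split by $y$ or contain $y$ as a point become mixed. At least $f_{H^y}(n-1)$ of the $n$-vertex graphs of $H$ contain colour $\chi$. The same holds with "last" replaced by "first", when $\{v\in E:v<y\}$ is deleted together with $y$.

*Example.* Let $H$ have items $A_0<y<A_1$ without edges, $A_0,A_1$ blue and $y$ red, and let $\chi$ be red. Then $H^y$ consists of $A_0$ and $A_1$, and $I_0$ stays mixed only because of the coordinate $[v<y]$. Here $f_{H^y}(n-1)=n$, and exactly $n$ of the $n$-vertex graphs of $H$ contain red, one for each position of the red vertex.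

*Proof.* We treat the version "last"; the other is symmetric. The coordinate $[v<y]$ is constant on surviving items: items other than $E$ lie on one side of $y$, and what is left of $E$ lies below $y$. So $H^y$ is a prepattern, and its blocks are those of $H$, with $E$ cut if it is a block. The degree is unchanged.

If $y$ is a point of $I_i$, then $A_i$ and $A_{i+1}$ lie on different sides of $y$, so $I_i$ becomes (or stays) mixed. Otherwise all items of $I_i$ survive, with $E$ possibly cut. So if $I_i$ was mixed it stays mixed, and if it was monochromatic and split by $y$, witnesses chosen among survivors receive different second coordinates, so it becomes mixed. Finally let $I_i$ stay monochromatic. Then it does not contain $y$ as a point, it is monochromatic in $H$, and it is not split by $y$. By (S) an item $Y$ splits it, and $y\notin Y$ since splitting depends only on the item. So $Y\neq E$ survives, and it still splits $I_i$ by Rule (W). Hence $H^y$ is a pattern.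

For the count, let $G'$ be an $(n-1)$-vertex induced subgraph of $H^y$. In $G'\cup\{y\}$, with the colours $c$, the vertex $y$ is the last vertex of colour $\chi$. So the coloured ordered graph $G'\cup\{y\}$ determines which vertex is $y$, and hence determines $G'$ with its refined colours. $\square$

Truncation at a vertex that is not in the last item can destroy (S). In (E2), truncating at $z\in A_1$ leaves two independent blocks of one colour without edges: $I_0$ is neither mixed nor split. Then we give up one degree.

**Lemma 8 (merging).** Let $H$ be a prepattern of degree $k\ge1$ in which (S) holds for all $I_i$ with $i\ne h$ but fails for $I_h$. Deleting the block $A_{h+1}$ gives a pattern of degree $k-1$ with at least $r(H)$ mixed intervals.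

*Proof.* $I_h$ is monochromatic and split by no vertex. So its vertices have one colour and every vertex $u$ is adjacent to all or to none of $I_h\setminus\{u\}$; in particular $I_h$ is a clique or independent. Hence every permutation of $I_h$, fixing all other vertices, preserves the graph and the colours.

After deleting $A_{h+1}$, the intervals $I_i$ with $i\notin\{h,h+1\}$ are unchanged, $I_h$ disappears, and $I_{h+1}$ (if $h+1<k$) is replaced by the interval $J$ from $A_h$ to $A_{h+2}$, that is, $J=(I_h\cup I_{h+1})\setminus A_{h+1}$. Since $I_h$ has one colour, which is also the colour of $A_{h+1}$, $J$ is mixed if and only if $I_{h+1}$ is. So at least $r(H)$ intervals are mixed.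

It remains to check (S). A monochromatic new interval corresponds to a monochromatic $I_i$ with $i\ne h$; take witnesses $p,q,u$ for it in $H$. Apply a permutation of $I_h$ that moves those witnesses lying in $A_{h+1}$ to vertices of $A_h$ that are not witnesses, and fixes the other witnesses. If $i\ne h+1$, then $p,q\notin A_{h+1}$, so they are fixed and stay in $I_i$. If $i=h+1$, the images of $p,q$ lie in $J$. The images are distinct surviving vertices with the same adjacencies, so they are witnesses in the new structure. $\square$

## Colour words and toggling

A *colour word* is the sequence of colours of finitely many vertices in increasing order. Graphs with different colour words are different; this gives cheap lower bounds.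

**Lemma 9 (words).** Let $H$ be a prepattern, $r=r(H)$.

(i) At least $Q_r(m)$ colour words of length $m$ are realised by $m$ increasing vertices in $[A_0,A_k]$.

(ii) If $r\ge1$ and $n\ge1$, then for any colour $x$ at least $Q_{r-1}(n-1)$ $n$-vertex graphs of $H$ end in a colour $\ne x$.

(iii) If $z\in A_k$ or $z>A_k$, and $n\ge1$, then at least $Q_r(n-1)$ $n$-vertex graphs of $H$ end in colour $c(z)$.

*Proof.* First observation: a word realised in $[A_0,A_i]$ can be realised below any given vertex lying in or after $A_i$, by using the lower part of $A_i$ if necessary.

Second observation: let $r\ge1$ and let $I_s$ be the last mixed interval. For any colour $x$, $I_s$ contains a vertex $z$ of colour $\ne x$, and $z$ lies in or after $A_s$. The restriction of $H$ to $[A_0,A_s]$ is a prepattern with $r-1$ mixed intervals.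

For (i) induct on $m+r$. If $r=0$ or $m=0$, one word is enough. Let $m,r\ge1$, $I_s$ as above, $x=c(A_{s+1})$. Words ending in $x$: take any word of length $m-1$ realised in $[A_0,A_{s+1}]$, which contains all $r$ mixed intervals, and append a vertex of $A_{s+1}$; by induction at least $Q_r(m-1)$ words. Words ending in a colour $\ne x$: take a vertex $z\in I_s$ of colour $\ne x$ and append it to words of length $m-1$ realised in $[A_0,A_s]$; by induction at least $Q_{r-1}(m-1)$ words. The sum is $Q_r(m)$ by (Q).

(ii) follows from (i) for $[A_0,A_s]$ and the second observation, and (iii) follows from (i) by appending $z$. $\square$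

**Definition (toggling).** For a set of unordered pairs of colours (equal colours allowed), complement the adjacency between vertices whose colour pair is in the set.

This is a bijection on coloured graphs that commutes with taking induced subgraphs, so it preserves $f_H$, $k$ and $r$. For a monochromatic $I_i$ the vertices $p,q$ have the same colour, so the pairs $up$ and $uq$ are both complemented or both left alone. Hence the relation "$u$ splits the monochromatic interval $I_i$" is preserved, and patterns stay patterns. For example, toggling the single pair of the one colour in (E4) gives two disjoint cliques.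

## A deficit of $n-2$, and normal patterns

Suppose we try to prove $f_H(n)\ge U_{k,r}(n)$ for all patterns by induction on $n$, with nothing else. Let the last item be the block $A_k$ and let $a\in A_k$. Truncating at $a$ counts graphs ending in colour $c(A_k)$, and Lemma 9(ii) adds $Q_{r-1}(n-1)$ graphs ending in another colour when $r\ge1$. By (U3), we would be done if $f_{H|a}(n-1)\ge U_{k,r+1}(n-1)$. But if $r(H|a)=r$, the induction hypothesis gives only $U_{k,r}(n-1)$.

This does occur. Let $F$ have items
$$A_0<p<q<A_1<z<A_2,$$
all blue except the red point $z$, with the single edge $pq$. Here $k=2$ and $r=1$: $I_0$ is monochromatic and split by $p$, and $I_1$ is mixed. For $a\in A_2$, $F|a$ is $F$ again up to renaming colours. For $n\ge 2$ we need $U_{2,1}(n)=1+n+\binom{n-1}2$ and have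
$$U_{2,1}(n-1)+Q_0(n-1)=n+\binom{n-2}2+1,$$
which is short by $\binom{n-1}2-\binom{n-2}2=n-2$. The true count is larger: there are $n$ graphs without red; with the red vertex at position $1$ there is one graph, and with it at position $j\ge2$ there are $j-1$ graphs (those of (E1) on the $j-1$ vertices before it). So $f_F(n)=n+1+\binom n2=U_{2,2}(n)$.

What does $H|a$ have that a general pattern lacks? Its colours record adjacency to $a$, hence to its own last block. After toggling, that block is isolated.

**Definition (normal pattern).** A pattern is *normal* if its first item is $A_0$, its last item is the block $A_k$, and each colour class is either completely adjacent or completely nonadjacent to $A_k$ (for distinct vertices).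

*Examples.* $F$ and (E3) are normal. (E4) is not: $A_0$ is adjacent to $A_1$, while $A_1$, of the same colour, is not adjacent to itself. Truncating (E4) at a vertex of $A_1$ gives a normal pattern with $r=1$.

Normality is preserved by toggling. After toggling all pairs $\{c(A_k),\chi\}$ for the classes $\chi$ adjacent to $A_k$, the vertices of $A_k$ are isolated. Moreover:

**Fact (T).** If $H$ is a pattern with first item $A_0$ and last item $A_k$, and $a\in A_k$, then $H|a$ is a normal pattern of degree $k$ with $r(H|a)\ge r(H)$.

Indeed every item is $\le A_k$, so Lemma 6 gives (S) for all intervals and $r(H|a)\ge r(H)$; the first item is $A_0$ and the last is the lower part of $A_k$ (both being the same block if $k=0$); and $[v\sim a]$ records the adjacency of $v$ to $A_k$.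

For normal patterns with $r\ge1$ we can gain one in the second index, and this is exactly what was missing.

**Theorem 10.** For every $n\ge0$:

$(P_n)$ every pattern $H$ of degree $k\ge0$ satisfies $f_H(n)\ge U_{k,r(H)}(n)$;

$(N_n)$ every normal pattern $H$ of degree $k$ with $r(H)\ge1$ satisfies $f_H(n)\ge U_{k,r(H)+1}(n)$.

The pattern $F$ attains equality in $(N_n)$.

The proof is by induction in the order $P_0,N_0,P_1,N_1,P_2,\dots$. Both statements hold for $n=0$ by (U0), and $(P_n)$ holds for $k=0$ because $U_{0,0}(n)=1$.

## Two lemmas used inside the induction

The first lemma produces the second term in $U_{k,0}(n)=U_{k,0}(n-1)+U_{k-1,0}(n-2)$.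

**Lemma 11.** Let $n\ge2$ and assume $(P_{n-2})$. Let $H$ be a pattern of degree $k\ge1$ with only one colour, first item $A_0$, last item $A_k$, and the vertices of $A_k$ isolated. Then at least $U_{k-1,0}(n-2)$ $n$-vertex graphs of $H$ have a non-isolated last vertex.

*Proof.* $I_{k-1}$ is split, so it contains a non-isolated vertex, which is not in $A_k$. Hence the last non-isolated item $X$ of $H$ satisfies $A_{k-1}\le X<A_k$. Take $w\in X$. Items after $X$ are isolated, so they split nothing. The vertex $w$ has a neighbour $v<w$: its neighbours are non-isolated, so they lie in items $\le X$, and if a neighbour lies in $X$ then $X$ is a clique block and we take $v$ in its lower part.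

By Lemma 6, $H|w$ is a pattern of degree $k-1$, since all splitting items are $\le X$. The colour with second coordinate $1$ occurs in it. Apply Lemma 7 to $H|w$ and this colour; the resulting $K$ has degree $k-1$, and $(P_{n-2})$ gives $f_K(n-2)\ge U_{k-1,0}(n-2)$. So at least that many $(n-1)$-vertex graphs of $H|w$ contain a neighbour of $w$. Append $w$. $\square$

The second lemma also gains one in the second index, for patterns ending in a row of points.

**Lemma 12.** Let $m\ge0$ and assume $(P_{m'})$ for all $m'<m$. Let $K$ be a pattern of degree $\kappa\ge1$, $\rho=r(K)$, whose last items are points $w_1<\dots<w_\sigma$ ($\sigma\ge1$) lying after $A_\kappa$. Let the item $Z$ immediately preceding $w_1$ satisfy $Z\ge A_\kappa$ and $c(Z)\ne c(w_j)$ for all $j$. If some $w_j$ splits a monochromatic $I_i$ of $K$, then $f_K(m)\ge U_{\kappa,\rho+1}(m)$.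

*Proof.* We induct on $\sigma$, for all $m$ at once. The case $m=0$ is (U0); let $m\ge1$.

**Preparation.** The $w_j$ lie in no $I_i$. Delete those splitting no monochromatic interval (Lemma 5). If this lowers $\sigma$, we are done by induction. So assume that every $w_j$ splits a monochromatic interval. In particular there is one, so $\rho+1\le\kappa$. Let $z\in Z$. Graphs ending in $w_\sigma$ and graphs ending in $z$ are distinguished by their last colour. By Lemma 9(iii) at least $Q_\rho(m-1)$ graphs end in colour $c(z)$. Since $\min(\rho+1,\kappa)-1=\rho$, (U3) reads
$$U_{\kappa,\rho+2}(m-1)+Q_\rho(m-1)=U_{\kappa,\rho+1}(m).\tag{1}$$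

**Case $\sigma\ge2$.** As $w_\sigma$ is the last item, Lemma 6 shows that $K|w_\sigma$ is a pattern of degree $\kappa$ with $r(K|w_\sigma)\ge\rho+1$, whose monochromatic intervals are exactly those of $K$ not split by $w_\sigma$. Suppose some $w_j$, $j<\sigma$, splits a monochromatic interval of $K|w_\sigma$. The points $w_1,\dots,w_{\sigma-1}$ and the item $Z$ satisfy the hypotheses in $K|w_\sigma$ (different colours stay different under refinement), so by induction with $m-1$ we get $f_{K|w_\sigma}(m-1)\ge U_{\kappa,\rho+2}(m-1)$. Adding the $Q_\rho(m-1)$ graphs ending in colour $c(z)$, (1) gives the claim. Otherwise every monochromatic interval of $K$ split by some $w_j$, $j<\sigma$, is also split by $w_\sigma$. By Lemma 5 we may delete $w_1,\dots,w_{\sigma-1}$, and we are in the case $\sigma=1$.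

**Case $\sigma=1$, $w_1$ splits at least two monochromatic intervals.** Then $r(K|w_1)\ge\rho+2$, so $(P_{m-1})$ gives $f_{K|w_1}(m-1)\ge U_{\kappa,\rho+2}(m-1)$, and (1) gives the claim as before.

**Case $\sigma=1$, $w_1$ splits exactly one, $I_h$.** Now $(P_{m-1})$ gives $f_{K|w_1}(m-1)\ge U_{\kappa,\rho+1}(m-1)$. Consider $K|z$, which has degree $\kappa$ and $r(K|z)\ge\rho$. Only $w_1$ lies after $Z$, and it splits only $I_h$; so each monochromatic $I_i$ with $i\ne h$ is split by an item $\le Z$, and by Lemma 6 (S) holds in $K|z$ for all $i\ne h$. So $K|z$ is a pattern of degree $\kappa$ or, by Lemma 8, contains a pattern of degree $\kappa-1$ with at least $\rho$ mixed intervals. In both cases $(P_{m-1})$ and (U0) give $f_{K|z}(m-1)\ge U_{\kappa-1,\rho}(m-1)$. The sum is $U_{\kappa,\rho+1}(m)$ by (U1). $\square$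

## Proof of $(P_n)$ for $n\ge1$

Assume $(P_{n'})$ and $(N_{n'})$ for all $n'<n$. Let $H$ be a pattern of degree $k\ge1$ and $r=r(H)\le k$. By (U3),
$$U_{k,r}(n)=U_{k,r+1}(n-1)+Q_{r-1}(n-1).\tag{2}$$

**Step 1: reduce to first item $A_0$ and last item $A_k$.** Suppose the last item is a point $e$, so $e>A_k$. If $e$ splits no monochromatic $I_i$, delete it (Lemma 5); $k$ and $r$ do not change and $f$ does not increase. Otherwise $H|e$ is a pattern of degree $k$ with $r(H|e)\ge r+1$ by Lemma 6, so by $(P_{n-1})$ at least $U_{k,r+1}(n-1)$ graphs end in colour $c(e)$. If $r\ge1$, Lemma 9(ii) with $x=c(e)$ gives $Q_{r-1}(n-1)$ others; if $r=0$, then $Q_{r-1}=0$. By (2) we are done. By reversal, treat the first item in the same way. After finitely many deletions either we are done or the first item is $A_0$ and the last is $A_k$.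

**Step 2: truncate at $a\in A_k$, if this leaves a mixed interval.** By Fact (T), $H|a$ is a normal pattern of degree $k$ with $r(H|a)\ge r$. If $r(H|a)\ge1$, then $(N_{n-1})$ gives $f_{H|a}(n-1)\ge U_{k,r(H|a)+1}(n-1)\ge U_{k,r+1}(n-1)$, hence that many graphs ending in colour $c(A_k)$. If $r\ge1$, add $Q_{r-1}(n-1)$ graphs ending in a colour $\ne c(A_k)$ from Lemma 9(ii). By (2) we are done.

**Step 3: the case without mixed intervals.** Let $r(H|a)=0$; then $r=0$. Consecutive intervals share a block, and since $k\ge1$ they cover the whole vertex set, so both $H$ and $H|a$ use only one colour. Hence $[v\sim a]$ is constant for $v<a$, and $H$ itself is normal. Toggle so that $A_k$ is isolated. Every $(n-1)$-vertex graph of $H$ can be realised below some vertex of $A_k$, since $A_k$ is the last item and has no last vertex. Appending this vertex gives, by $(P_{n-1})$, $f_H(n-1)\ge U_{k,0}(n-1)$ graphs with isolated last vertex. For $n\ge2$, Lemma 11 gives $U_{k-1,0}(n-2)$ graphs with a non-isolated last vertex, and (U2) gives $f_H(n)\ge U_{k,0}(n)$. For $n=1$, $U_{k,0}(1)=1\le f_H(1)$. $\square$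

## Proof of $(N_n)$ for $n\ge1$: setting up the count

Assume $(P_{n'})$ for $n'\le n$ and $(N_{n'})$ for $n'<n$. Let $H$ be normal of degree $k$ with $r=r(H)\ge1$; so $k\ge1$. Put $\kappa=k-1\ge0$. Toggle so that $A_k$ is isolated, and let $x=c(A_k)$.

**Step 1: split off the graphs with an isolated last vertex of colour $x$.** Let $M_n$ be the set of $n$-vertex graphs of $H$ whose last vertex is not an isolated vertex of colour $x$. Every $(n-1)$-vertex graph of $H$ can be realised below a vertex of $A_k$; appending that vertex shows $f_H(n)\ge f_H(n-1)+|M_n|$. By $(N_{n-1})$, $f_H(n-1)\ge U_{k,r+1}(n-1)$, and by (U1), $U_{k,r+1}(n)=U_{k,r+1}(n-1)+U_{\kappa,r}(n-1)$. So it suffices to show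
$$|M_n|\ge U_{\kappa,r}(n-1).\tag{3}$$
For this we may delete points by Lemma 5: this keeps $k$, $r$, normality and $A_k$, and $M_n$ can only shrink. Write $|M_n|=o+e$, where $o$ counts the graphs ending in a colour $\ne x$ and $e$ counts those ending in a non-isolated vertex of colour $x$.

**Step 2: trivial cases.** By Lemma 9(ii),
$$o\ge Q_{r-1}(n-1)\ge1.\tag{4}$$
If $n=1$ or $\kappa=0$, then $U_{\kappa,r}(n-1)=1$ and (3) holds. From now on $n\ge2$ and $\kappa\ge1$.

**Step 3: four ways to reach (3).** Each of the following is sufficient.

- (R1) $e\ge U_{\kappa,r+1}(n-2)$.
- (R2) $o\ge U_{\kappa,r}(n-1)$.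
- (R3) $o\ge U_{\kappa,r-1}(n-1)$ and $e\ge U_{\kappa-1,r-1}(n-2)$.
- (R4) $e\ge U_{\kappa,r}(n-2)$ and $o\ge U_{\kappa-1,r-1}(n-2)$.

For (R1) use (4), monotonicity and (U3): $o\ge Q_{r-1}(n-1)\ge Q_{\min(r,\kappa)-1}(n-2)$, and $U_{\kappa,r+1}(n-2)+Q_{\min(r,\kappa)-1}(n-2)=U_{\kappa,r}(n-1)$. (R2) is clear. (R3) is (U4), and (R4) is (U1), both at $n-1\geq 1$ with $d=r\ge1$.

**Step 4: useful items and gap points.** Call an item *useful* if it splits a monochromatic $I_i$ with $i<\kappa$. Isolated items are not useful; in particular $A_k$ is not. *Gap points* are the points between $A_\kappa$ and $A_k$; among the intervals, they lie only in $I_\kappa$. For a vertex $u$ let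
$$S_u=\{i<\kappa:\ I_i\text{ is monochromatic and split by }u\}.$$
A useful gap point $u$ has, for each $i\in S_u$, a neighbour in $I_i$, and this neighbour is $<u$. In the pattern $F$ (where $\kappa=1$) the point $z$ is a gap point and is not useful. If we join $z$ to all of $A_0$, it becomes useful, with $S_z=\{0\}$.

**Step 5: the descent by two vertices.** This is the source of lower bounds for $e$. Let $w$ be a vertex of colour $x$ whose item $X$ satisfies $A_\kappa\le X<A_k$, with no useful item after $X$, and suppose $w$ has a neighbour $v<w$; let $\chi=c(v)$. By Lemma 6, $H|w$ has degree $\kappa$, and it is a pattern, because each monochromatic $I_i$ with $i<\kappa$ is split by a useful item, which is $\le X$. Let $K$ be obtained from $H|w$ by Lemma 7 for the colour $(\chi,1)$, in the last or the first version. Then $K$ is a pattern of degree $\kappa$,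
$$r(K)\ge\#\{i<\kappa: I_i\text{ mixed in }H\}+|S_w|,\tag{5}$$
and $e\ge f_K(n-2)$: at least $f_K(n-2)$ of the $(n-1)$-vertex graphs of $H|w$ contain a neighbour of $w$, and we append $w$.

We now distinguish whether the last interval $I_\kappa=[A_\kappa,A_k]$ is monochromatic.

## Case A of $(N_n)$: $I_\kappa$ is monochromatic

All $r$ mixed intervals have $i<\kappa$, and all items of $I_\kappa$ have colour $x$. In each subcase we reach (R1).

**A1: there is a useful gap point.** Let $w$ be the last one. It has colour $x$ and a neighbour below it, and no useful item comes after it. In the descent, (5) gives $r(K)\ge r+1$, so $(P_{n-2})$ gives $e\ge f_K(n-2)\ge U_{\kappa,r+1}(n-2)$. This is (R1).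

**A2: no useful gap point, and vertices of $A_\kappa$ have a neighbour in $[A_0,A_\kappa]$.** Take $w\in A_\kappa$. It has a neighbour $v<w$; if the neighbour is in $A_\kappa$, take it in the lower part. Use the last version in the descent. $H|w$ has first item $A_0$ and last item the lower part of $A_\kappa$, and its colours record adjacency to $A_\kappa$; so it is normal. Passing to $K$ only refines colours and either deletes a point or cuts a block to its lower part. So $K$ is normal too, and $r(K)\ge r\ge1$. Now $(N_{n-2})$ gives $f_K(n-2)\ge U_{\kappa,r(K)+1}(n-2)\ge U_{\kappa,r+1}(n-2)$, which is (R1).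

**A3: no useful gap point, and vertices of $A_\kappa$ have no neighbour in $[A_0,A_\kappa]$.** Since $I_\kappa$ is monochromatic, it is split, so it contains a non-isolated vertex. Let $X$ be the last non-isolated item of $H$; then $A_\kappa\le X<A_k$. If $X=A_\kappa$, the neighbours of vertices of $A_\kappa$ would be gap points, which are later and non-isolated, a contradiction. So $X=\{w\}$ is a gap point, of colour $x$. Its neighbours are non-isolated, hence precede it; items after $X$ are isolated, hence not useful. So the descent applies to $w$.

From $K$ delete all points after $A_\kappa$. They are gap points of $H$ and lie in no interval of $K$. A monochromatic interval of $K$ is a monochromatic $I_i$ of $H$ with $i<\kappa$, possibly with a cut block, so no gap point splits it, and Lemma 5 applies. The resulting $K'$ has first item $A_0$ and last item $A_\kappa$ (possibly cut), and $A_\kappa$ has no neighbours in $K'$. So $K'$ is normal, with $r(K')=r(K)\ge r\ge1$. By $(N_{n-2})$, $e\ge f_K(n-2)\ge f_{K'}(n-2)\ge U_{\kappa,r+1}(n-2)$, which is (R1).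

*A check of A3.* Let $A_0$ be red and $A_1<p<q<A_2$ blue after it, with single edge $pq$. Here $k=2$, $r=1$, $\kappa=1$, $x$ is blue, and $w=q$. The pattern $K$ is $A_0<A_1$ with two colours, so $f_K(n-2)=n-1$; exactly one graph ends in red. The sum $n$ equals $U_{1,1}(n-1)$.

## Case B of $(N_n)$: $I_\kappa$ is mixed

Exactly $r-1$ of the $I_i$ with $i<\kappa$ are mixed, and all monochromatic $I_i$ have $i<\kappa$. Hence gap points lie in no monochromatic interval, and Lemma 5 takes the following form.

**Rule (D).** A set $D$ of gap points may be deleted if $I_\kappa$ stays mixed and every monochromatic interval split by a member of $D$ is also split by an item outside $D$. The second condition is automatic if no member of $D$ is useful.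

Such deletions do not change the intervals $I_i$ with $i<\kappa$ or the sets $S_u$ of surviving $u$.

**B1: there is a useful gap point, and the last one, $w$, has colour $\ne x$.** No useful item comes after $w$, so by Lemma 6 $H|w$ is a pattern of degree $\kappa$ with $r(H|w)\ge(r-1)+1=r$. By $(P_{n-1})$, $o\ge U_{\kappa,r}(n-1)$: this is (R2).

**B2: there is a useful gap point, the last one, $w$, has colour $x$, and some item in $[A_\kappa,w)$, that is, from $A_\kappa$ on and before $w$, has colour $\ne x$.** Let $Z$ be the last such item and $z\in Z$. By Rule (D) delete the gap points after $w$ and the non-useful gap points between $Z$ and $w$; none of them is useful, and $I_\kappa$ stays mixed because of $Z$ and $A_k$. Now the items after $Z$ are gap points $w_1<\dots<w_s=w$, all of colour $x$ and useful, and then $A_k$.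

**B2i: $|S_w|\ge2$.** In the descent, $r(K)\ge(r-1)+2=r+1$, so $(P_{n-2})$ gives (R1).

**B2ii: $S_w=\{h\}$.** Delete all $w_j$, $j<s$, with $S_{w_j}=\{h\}$; they split only $I_h$, which is split by $w$, so Rule (D) applies. Renumber. Let $\xi$ be the colour of the monochromatic interval $I_h$; $w$ has a neighbour in $I_h$. Use the descent with $\chi=\xi$ and the *first* version. The first item of colour $(\xi,1)$ in $H|w$ is $\le A_{h+1}\le A_\kappa$, so the selected vertex $y$ lies in an item $\le A_\kappa$. Hence $Z$ (cut to its upper part in case $Z=A_\kappa$ is the item of $y$) and $w_1,\dots,w_{s-1}$ are present in $K$. By (5), $r(K)\ge(r-1)+1=r$.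

*Let $s\ge2$.* If $r(K)\ge r+1$, then $(P_{n-2})$ gives (R1). Let $r(K)=r$; we want to apply Lemma 12 to $K$. In $K$ the $r-1$ intervals mixed in $H$ and also $I_h$ are mixed, so the monochromatic intervals of $K$ are exactly the $I_i$ with $i<\kappa$, $i\ne h$, that are monochromatic in $H$. By Lemma 7 none of them contains $y$ as a point, so all their items survive. Since $S_{w_1}\ne\emptyset$ and $S_{w_1}\ne\{h\}$, $w_1$ splits one of them, also in $K$ by Rule (W). The last items of $K$ are $Z,w_1,\dots,w_{s-1}$, with $Z\ge A_\kappa$ and $c(Z)\ne x=c(w_j)$, which persists under refinement of colours. Lemma 12 with $m=n-2$, $\rho=r$, $\sigma=s-1$ gives $e\ge f_K(n-2)\ge U_{\kappa,r+1}(n-2)$, which is (R1).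

*Let $s=1$.* Here we use (R4). By $(P_{n-2})$, $e\ge f_K(n-2)\ge U_{\kappa,r}(n-2)$. The truncation $H|z$ has degree $\kappa$ and $r(H|z)\ge r-1$. After $Z$ there are only $w$, which among the monochromatic intervals splits only $I_h$, and $A_k$, which is isolated. So by Lemma 6 (S) holds in $H|z$ for all $i<\kappa$, $i\ne h$. Hence $H|z$ is a pattern or, by Lemma 8, contains a pattern of degree $\kappa-1$ with at least $r-1$ mixed intervals. By $(P_{n-1})$ and (U0), $o\ge U_{\kappa-1,r-1}(n-1)\ge U_{\kappa-1,r-1}(n-2)$, since these graphs end in colour $c(z)\ne x$. This is (R4).

**B3: there is a useful gap point, the last one, $w$, has colour $x$, and all items in $[A_\kappa,w]$ have colour $x$.** As $I_\kappa$ is mixed and $c(A_\kappa)=c(A_k)=x$, there is a gap point $z_0>w$ of colour $\ne x$. No useful item comes after $z_0$, so $H|z_0$ is a pattern of degree $\kappa$ with $r(H|z_0)\ge r-1$, and $(P_{n-1})$ gives $o\ge U_{\kappa,r-1}(n-1)$. The descent at $w$ has $r(K)\ge(r-1)+1=r$, so $(P_{n-2})$ gives $e\ge U_{\kappa,r}(n-2)\ge U_{\kappa-1,r-1}(n-2)$. This is (R3).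

**B4: no useful gap point, and $c(A_\kappa)\ne x$.** Delete all gap points by Rule (D); $I_\kappa$ stays mixed because of $A_\kappa$ and $A_k$. Let $w\in A_\kappa$. By Lemma 6, $H|w$ is a pattern of degree $\kappa$. It is normal: its first item is $A_0$, its last item is the lower part of $A_\kappa$, and its colours record adjacency to $A_\kappa$. Let $r''=r(H|w)\ge r-1$. If $r''\ge1$, then $(N_{n-1})$ gives $f_{H|w}(n-1)\ge U_{\kappa,r''+1}(n-1)\ge U_{\kappa,r}(n-1)$, and these give graphs ending in colour $c(A_\kappa)\ne x$: (R2).

If $r''=0$, then $r=1$, no $I_i$ with $i<\kappa$ is mixed, and since these intervals cover $[A_0,A_\kappa]$, this set has one colour, $c(A_\kappa)\ne x$. The restriction of $H$ to $[A_0,A_\kappa]$ is a pattern of degree $\kappa$ without mixed intervals, as the only item removed, $A_k$, splits nothing. All its $n$-vertex graphs end in a colour $\ne x$. By $(P_n)$, which is available at this stage, and (U3) with $d=0$, $o\ge U_{\kappa,0}(n)=U_{\kappa,1}(n-1)$. Since $r=1$, this is (R2).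

**B5: no useful gap point, and $c(A_\kappa)=x$.** As $I_\kappa$ is mixed, there is a gap point $z$ with $c(z)\ne x$. Delete all other gap points by Rule (D). By Lemma 6, $H|z$ is a pattern of degree $\kappa$ with $r''=r(H|z)\ge r-1$, and its graphs yield graphs ending in colour $c(z)\ne x$.

**B5a: vertices of $A_\kappa$ have a neighbour in $[A_0,A_\kappa]$.** The descent applies to $w\in A_\kappa$ (with the neighbour in the lower part if it is in $A_\kappa$), with $r(K)\ge r-1$, so $(P_{n-2})$ gives $e\ge U_{\kappa,r-1}(n-2)\ge U_{\kappa-1,r-1}(n-2)$. Also $(P_{n-1})$ for $H|z$ gives $o\ge U_{\kappa,r-1}(n-1)$. This is (R3).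

**B5b: vertices of $A_\kappa$ have no neighbour in $[A_0,A_\kappa]$.** Then $H|z$, whose vertex set is $[A_0,A_\kappa]$, is normal. If $r''\ge1$, then $(N_{n-1})$ gives $o\ge U_{\kappa,r''+1}(n-1)\ge U_{\kappa,r}(n-1)$: (R2). If $r''=0$, then $r=1$ and $[A_0,A_\kappa]$ has only the colour $x$. By $(P_{n-1})$ for $H|z$, $o\ge U_{\kappa,0}(n-1)$. The restriction of $H$ to $[A_0,A_\kappa]$ is a one-coloured pattern of degree $\kappa$, because $z$ and $A_k$ are not useful; its first item is $A_0$, its last item is $A_\kappa$, and $A_\kappa$ is isolated in it. So Lemma 11 gives $U_{\kappa-1,0}(n-2)$ graphs ending in a non-isolated vertex of colour $x$, that is, $e\ge U_{\kappa-1,0}(n-2)$. With $r=1$ this is (R3). The pattern $F$ belongs to this case, with $o=n-1$ and $e=1$.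

The cases are exhaustive: in Case B, either there is a useful gap point, and then the last one has colour $\ne x$ (B1), or colour $x$ with a differently coloured item in $[A_\kappa,w)$ (B2), or without one (B3); or there is none, and then $c(A_\kappa)\ne x$ (B4) or $c(A_\kappa)=x$ (B5). So (3) always holds. This proves $(N_n)$ and completes the induction for Theorem 10. $\square$

## Proof of Theorem 1

Let $\mathcal P$ be hereditary with $|\mathcal P_n|/n^{k-1}$ unbounded, and take the pattern $H$ of degree $k$ from Lemma 3. It has one colour, so $r(H)=0$, and all its finite induced subgraphs lie in $\mathcal P$. By $(P_n)$ of Theorem 10,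
$$|\mathcal P_n|\ge f_H(n)\ge U_{k,0}(n)=\sum_{i=0}^k\binom{n-i}i\qquad\text{for every }n\in\mathbb N.\qquad\blacksquare$$
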